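# Weyl–Einstein structures on nilpotent Lie groups

## 1. Wolf's theorem and the guess it suggests

A theorem of Wolf (1964) says that a connected nilpotent Lie group with non-abelian Lie algebra has no left-invariant Einstein metric. Conformal geometry has a weaker notion than "Einstein metric", in which the Levi-Civita connection is replaced by a connection that preserves angles only. Does Wolf's obstruction survive? The first guess is that it does: a non-abelian nilpotent group should carry no such structure. The guess is right, and these notes prove it. We first say exactly what is guessed, and then test it. Everything is smooth, and $n$ is the dimension.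

**Definition 1.** Let $(M,c)$ be a conformal manifold. A *Weyl structure* on $(M,c)$ is a torsion-free linear connection $D$ on $TM$ preserving $c$. It is *Weyl–Einstein* if the symmetric trace-free part of its Ricci tensor vanishes.

**Definition 2.** A *conformal Lie group* is a conformal manifold $(M,c)$ such that $M$ is a connected Lie group and $c=[g]$ for a left-invariant Riemannian metric $g$. It is called nilpotent if $M$ is nilpotent, and non-abelian if its Lie algebra is non-abelian.

The Weyl structure is not required to be left-invariant; only the conformal class is. If $c$ contains an Einstein metric, its Levi-Civita connection is Weyl–Einstein, so left-invariant Einstein metrics are a special case. An example that does not come from a metric in $c$ is given at the end of Section 2.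

The following problem is from V. del Barco, A. Moroianu, A. Schichl, "Weyl-Einstein structures on conformal solvmanifolds", arXiv:2203.13642 (2022): *is there a connected non-abelian conformal nilpotent Lie group carrying a Weyl–Einstein structure?*

**Theorem A.** Let $G$ be a connected non-abelian nilpotent Lie group and $g$ a left-invariant Riemannian metric. Then $(G,[g])$ carries no Weyl–Einstein structure.

If the Lie algebra is abelian, a left-invariant metric is flat and its Levi-Civita connection is Weyl–Einstein. So a conformal nilpotent Lie group carries a Weyl–Einstein structure if and only if it is abelian.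

## 2. Weyl structures as 1-forms

Before testing anything we turn the condition on $D$ into an equation for a 1-form. Fix $g\in c$ with Levi-Civita connection $\nabla$, and let $n\ge3$.

**Conventions.** $R_{X,Y}=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]}$, $J=\mathrm{scal}/(2(n-1))$, $P=\frac1{n-2}(\mathrm{Ric}-Jg)$, so $\operatorname{tr}P=J$. The Weyl tensor $W$ is defined by
$$R_{X,Y}T=W_{X,Y}T+P(Y,T)X-P(X,T)Y+g(Y,T)PX-g(X,T)PY,$$
and is trace-free; $W(X,Y,T,U)=g(W_{X,Y}T,U)$. The Cotton tensor is $C(X,Y;T)=(\nabla_XP)(Y,T)-(\nabla_YP)(X,T)$. The contracted Bianchi identity $\operatorname{div}\mathrm{Ric}=\frac12d\,\mathrm{scal}=(n-1)dJ$ gives $(n-2)\operatorname{div}P=(n-2)dJ$, so $\operatorname{div}P=dJ$ and $\sum_iC(X,e_i;e_i)=0$. We write $\theta$ also for $\theta^\sharp$ when it is an argument of a tensor.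

**The 1-form.** If $D$ is a Weyl structure, then $Dg=-2\theta\otimes g$ for a unique 1-form $\theta$. Put $D_XY=\nabla_XY+A_XY$ and $a(X,Y,Z)=g(A_XY,Z)$. Torsion-freeness makes $a$ symmetric in $X,Y$, and $Dg=-2\theta\otimes g$ means $a(X,Y,Z)+a(X,Z,Y)=2\theta(X)g(Y,Z)$. Adding this relation for $X$ and $Y$ in the first slot and subtracting it for $Z$ in the first slot gives $2a(X,Y,Z)=2\theta(X)g(Y,Z)+2\theta(Y)g(X,Z)-2\theta(Z)g(X,Y)$, that is,
$$D_XY=\nabla_XY+A_XY,\qquad A_XY=\theta(X)Y+\theta(Y)X-g(X,Y)\theta^\sharp. \tag{1}$$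
Conversely every $\theta$ defines a Weyl structure by (1). If $\theta=df$ then $D(e^{2f}g)=0$, so $D$ is the Levi-Civita connection of $e^{2f}g$. If $g$ is replaced by $e^{2u}g$, then $\theta$ is replaced by $\theta-du$. Hence $F:=d\theta$ depends only on $D$. Where $F=0$, the connection $D$ is locally the Levi-Civita connection of a metric in $c$.

Write $(\nabla\theta)(X,Y)=(\nabla_X\theta)(Y)$ and
$$B=P-\nabla\theta+\theta\otimes\theta-\tfrac12|\theta|^2g,\qquad g(BX,T)=B(X,T).$$

**Curvature of $D$.** We claim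
$$R^D_{X,Y}T=W_{X,Y}T+F(X,Y)T+B(Y,T)X-B(X,T)Y+g(Y,T)BX-g(X,T)BY. \tag{2}$$
Indeed $R^D_{X,Y}T=R_{X,Y}T+(\nabla_XA)_YT-(\nabla_YA)_XT+[A_X,A_Y]T$, and by (1)
$$(\nabla_XA)_YT-(\nabla_YA)_XT=F(X,Y)T+(\nabla_X\theta)(T)Y-(\nabla_Y\theta)(T)X-g(Y,T)\nabla_X\theta^\sharp+g(X,T)\nabla_Y\theta^\sharp .$$
For the commutator, $A_X$ differs from $a_XT:=\theta(T)X-g(X,T)\theta^\sharp$ by a multiple of the identity, so $[A_X,A_Y]=[a_X,a_Y]$. Now
$$a_Xa_YT=\theta(T)\big(\theta(Y)X-g(X,Y)\theta^\sharp\big)-g(Y,T)\big(|\theta|^2X-\theta(X)\theta^\sharp\big),$$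
hence
$$[A_X,A_Y]T=\theta(T)\theta(Y)X-\theta(T)\theta(X)Y-|\theta|^2\big(g(Y,T)X-g(X,T)Y\big)+\big(g(Y,T)\theta(X)-g(X,T)\theta(Y)\big)\theta^\sharp .$$
The $\nabla\theta$-terms are those of $-\nabla\theta$ in (2), the terms $\theta\,\theta$ are those of $\theta\otimes\theta$, and $-|\theta|^2(g(Y,T)X-g(X,T)Y)$ is the contribution of $-\frac12|\theta|^2g$. This proves (2).

**The Weyl–Einstein equation.** The trace of (2) over $X$ is
$$\mathrm{Ric}^D(Y,T)=F(T,Y)+(n-2)B(Y,T)+(\operatorname{tr}B)\,g(Y,T).$$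
The skew part of $B$ is $-\frac12F$. So $D$ is Weyl–Einstein if and only if $B=\Lambda g-\frac12F$ for a function $\Lambda$, i.e.
$$(\nabla_X\theta)(Y)=P(X,Y)+\theta(X)\theta(Y)-\big(\tfrac12|\theta|^2+\Lambda\big)g(X,Y)+\tfrac12F(X,Y). \tag{3}$$
Taking symmetric parts, this is equivalent to
$$\mathrm{Ric}-(n-2)(\mathrm{Sym}\nabla\theta-\theta\otimes\theta)=\lambda g\quad\text{for some function }\lambda. \tag{4}$$
The trace of (3) is
$$\operatorname{div}\theta=J-n\Lambda-\tfrac{n-2}2|\theta|^2. \tag{5}$$

**Example.** On $\mathbb R\times S^3$ with metric $dt^2+g_{S^3}$ ($S^3$ the unit sphere), take $\theta=dt$, which is parallel. Then $\mathrm{Ric}+2\,\theta\otimes\theta$ has eigenvalues $2,2,2,2$, so (4) holds. The structure descends to $S^1\times S^3$. There $\theta$ is closed but not exact, so $D$ is not the Levi-Civita connection of any metric in the class.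

**The full statement.** The method gives a little more than Theorem A. Let $N_r(\Omega)=\{x:d(x,\Omega)<r\}$, and consider the following condition on $(M,g)$.

(A) There are compact sets $\Omega_j\subset M$ of positive volume with $\mathrm{vol}(N_2(\Omega_j)\setminus\Omega_j)/\mathrm{vol}(\Omega_j)\to0$.

For instance $\mathbb R^n$ satisfies (A) with $\Omega_j$ the closed ball of radius $j$, because $((j+2)^n-j^n)/j^n\to0$.

**Theorem B.**
1. If $G$ is as in Theorem A and $n=3$, no nonempty open subset of $(G,[g])$ carries a Weyl–Einstein structure.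
2. If $G$ is as in Theorem A (so $n\ge3$), no nonempty open subset of $G$ carries an Einstein metric conformal to $g$.
3. Let $(M,g)$ be a connected homogeneous Riemannian manifold, $n\ge4$, not locally conformally flat. For every $m$ there is a constant $K_m(M,g)$ such that every globally defined Weyl–Einstein structure on $(M,[g])$, written as a 1-form $\theta$ as in (1), satisfies $|\nabla^m\theta|\le K_m$.
4. If moreover $\mathrm{scal}_g<0$ and (A) holds, and $(M,[g])$ carries a global Weyl–Einstein structure, then every point of $M$ has a neighborhood on which $[g]$ contains an Einstein metric of negative scalar curvature.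

For $n\ge4$ the proof of Theorem A uses that the structure is defined on all of $G$; these notes do not decide whether non-closed Weyl–Einstein structures exist locally.

## 3. Left-invariant structures

**The Heisenberg group.** Take an orthonormal left-invariant frame with $[X,Y]=Z$ and $Z$ central. The Koszul formula gives
$$\nabla_XZ=\nabla_ZX=-\tfrac12Y,\qquad \nabla_YZ=\nabla_ZY=\tfrac12X,\qquad \nabla_XY=\tfrac12Z=-\nabla_YX,$$
the other covariant derivatives vanish, and $\mathrm{Ric}=\mathrm{diag}(-\frac12,-\frac12,\frac12)$ (see (6) below). So $\theta=0$ fails, as Wolf says. Now let $\theta$ be left-invariant with components $a,b,z$. Since $\nabla_XX=\nabla_YY=\nabla_ZZ=0$ and $\nabla_XY+\nabla_YX=0$, $\mathrm{Sym}\nabla\theta$ vanishes on $(X,X),(Y,Y),(Z,Z),(X,Y)$. The $XX-YY$ and $XY$ components of (4) say $a^2=b^2$ and $ab=0$, so $a=b=0$; then the $XX$ and $ZZ$ components say $-\frac12=\frac12+z^2$, which is impossible.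

The same test can be made on every nilpotent group. We need some standard facts, which are used throughout.

**Lemma 1.** Let $\mathfrak n$ be a non-abelian nilpotent Lie algebra with an inner product, and $\mathfrak h=[\mathfrak n,\mathfrak n]^\perp$. Let $(e_i)$ be an orthonormal basis. For the corresponding left-invariant metric:

(a) $\dim\mathfrak h\ge2$ and $n\ge3$; there is a unit vector $Z\in\mathfrak z\cap[\mathfrak n,\mathfrak n]$, where $\mathfrak z$ is the center.

(b) $\nabla_VV=0$ for $V\in\mathfrak h$, and $\nabla_ZZ=0$. Left-invariant fields are divergence-free.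

(c) For left-invariant $X$,
$$\mathrm{Ric}(X,X)=-\tfrac12\sum_i|[X,e_i]|^2+\tfrac14\sum_{i,j}g([e_i,e_j],X)^2. \tag{6}$$

(d) $\mathrm{Ric}\le0$ on $\mathfrak h$, $\mathrm{Ric}(Z,Z)>0$, and $\mathrm{scal}=-\frac14\sum_{i,j}|[e_i,e_j]|^2<0$.

*Proof.* (a) Let $\mathfrak n=\mathfrak n_1\supset\mathfrak n_2\supset\cdots$ be the lower central series and $\mathfrak s$ the subalgebra generated by $\mathfrak h$. Every $k$-fold bracket of elements of $\mathfrak n=\mathfrak h+\mathfrak n_2$ is a sum of $k$-fold brackets of elements of $\mathfrak h$ and of elements of $\mathfrak n_{k+1}$, so $\mathfrak n_k\subset\mathfrak s+\mathfrak n_{k+1}$ for all $k$, and $\mathfrak s=\mathfrak n$ by nilpotency. An algebra generated by one element is abelian, so $\dim\mathfrak h\ge2$; as $[\mathfrak n,\mathfrak n]\ne0$, $n\ge3$. The last nonzero $\mathfrak n_k$ is central and contained in $[\mathfrak n,\mathfrak n]$, which gives $Z$.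

(b) By Koszul, $g(\nabla_VV,U)=g([U,V],V)$. This vanishes for $V\in\mathfrak h$ since $[U,V]\perp\mathfrak h$, and for $V=Z$ since $Z$ is central. Next, $\operatorname{div}U=\sum_ig(\nabla_{e_i}U,e_i)=\sum_ig(\nabla_Ue_i+[e_i,U],e_i)=-\operatorname{tr}\mathrm{ad}_U=0$.

(c) This is Besse, *Einstein Manifolds*, 7.38, specialized to the nilpotent case; here is a direct derivation. Let $a=\mathrm{ad}_X$ and $Se=\nabla_eX$ on $\mathfrak n$. Then $\mathrm{Ric}(X,X)=\sum_ig(R_{e_i,X}X,e_i)$ equals
$$\sum_i\big[g(\nabla_{e_i}\nabla_XX,e_i)-g(\nabla_X\nabla_{e_i}X,e_i)-g(\nabla_{[e_i,X]}X,e_i)\big].$$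
The first sum is $\operatorname{div}(\nabla_XX)=0$. In the second, $-g(\nabla_X\nabla_{e_i}X,e_i)=g(\nabla_{e_i}X,\nabla_Xe_i)$ because inner products of left-invariant fields are constant, and $\nabla_Xe_i=Se_i+ae_i$. In the third, $[e_i,X]=-ae_i$. So
$$\mathrm{Ric}(X,X)=\operatorname{tr}(S^TS)+\operatorname{tr}\big((S^T+S)a\big).$$
Since $S+a=\nabla_X$ is skew, the symmetric part of $S$ is $-a_s$, where $a_s$ is the symmetric part of $a$. With $S_k$ the skew part of $S$, this gives $\mathrm{Ric}(X,X)=|a_s|^2+|S_k|^2-2|a_s|^2=|S_k|^2-|a_s|^2$. Now $2g(S_ke,f)=g(\nabla_eX,f)-g(\nabla_fX,e)=dX^\flat(e,f)=-g(X,[e,f])$, so $|S_k|^2=\frac14\sum g([e_i,e_j],X)^2$; and $|a_s|^2=\frac12(|a|^2+\operatorname{tr}a^2)=\frac12|a|^2$ as $a$ is nilpotent. This is (6).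

(d) If $X\in\mathfrak h$, the second sum in (6) vanishes. If $X=Z$, the first vanishes, and the second is positive because $Z$ is a combination of brackets. Summing (6) over an orthonormal basis gives $\mathrm{scal}$. $\square$

**Proposition 2.** No left-invariant $\theta$ on a non-abelian nilpotent group satisfies (4).

*Proof.* On $(Z,Z)$, $(\nabla\theta)(Z,Z)=Z(\theta(Z))-\theta(\nabla_ZZ)=0$, so $\lambda=\mathrm{Ric}(Z,Z)+(n-2)\theta(Z)^2>0$. As $\dim\mathfrak h\ge2$ there is a unit $V\in\mathfrak h$ with $\theta(V)=0$; then $(\nabla\theta)(V,V)=0$ and (4) gives $\lambda=\mathrm{Ric}(V,V)\le0$. $\square$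

So the guess survives for left-invariant $\theta$. The difficulty is the word *global but not invariant*.

## 4. Closed structures: no local conformally Einstein metric

The next case in difficulty is closed $\theta$. The structure is then locally an Einstein metric in $[g]$, with no invariance assumed. Here the equation can be made linear, and Lie's theorem restores enough invariance to run Proposition 2 again.

**Proposition 3 (= B.2).** Let $G,g$ be as in Theorem A. No nonempty open $U\subset G$ admits a function $f$ with $e^{2f}g$ Einstein.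

*Proof.* We may take $U$ connected.

**Step 1 (linearize).** If $e^{2f}g$ is Einstein, $\theta=df$ is Weyl–Einstein on $U$, i.e. $(P-\nabla df+df\otimes df)_0=0$, where $(\cdot)_0$ is the trace-free part. Put $\varphi=e^{-f}$; then $\nabla d\varphi=\varphi(-\nabla df+df\otimes df)$, so the equation becomes the linear equation
$$Q(\varphi):=(\varphi\,\mathrm{Ric}+(n-2)\nabla d\varphi)_0=0,\qquad\text{i.e.}\quad\nabla d\varphi=-\varphi P+\kappa g\ \text{ for some function }\kappa. \tag{7}$$
Let $E$ be the space of complex solutions on $U$, and suppose $E\ne0$.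

**Step 2 ($E$ is finite-dimensional).** Differentiating (7) and skew-symmetrizing, the Ricci identity gives
$$-d\varphi(R_{X,Y}T)=-d\varphi(X)P(Y,T)+d\varphi(Y)P(X,T)-\varphi C(X,Y;T)+d\kappa(X)g(Y,T)-d\kappa(Y)g(X,T).$$
The trace over $(Y,T)$ is $-\mathrm{Ric}(X,\nabla\varphi)=-J\,d\varphi(X)+P(X,\nabla\varphi)+(n-1)d\kappa(X)$. Since $\mathrm{Ric}=(n-2)P+Jg$, this says $d\kappa=-P(\cdot,\nabla\varphi)$. So $(\varphi,d\varphi,\kappa)$ solves a closed linear first-order system; it is parallel for a linear connection and determined by its value at one point. Hence $\dim E\le n+2$.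

**Step 3 (a common eigenvector).** Right-invariant vector fields $K$ generate left translations, so they are Killing fields. Hence $L_K$ commutes with $\nabla$ and annihilates $g$ and $\mathrm{Ric}$, and $Q(K\varphi)=L_KQ(\varphi)$. So the nilpotent Lie algebra of right-invariant fields acts on $E$ by $\varphi\mapsto K\varphi$. By Lie's theorem there is $0\ne\varphi\in E$ with $K\varphi=\chi(K)\varphi$ for all $K$, where $\chi$ is a complex linear form killing brackets. Let $\alpha$ be the complex right-invariant 1-form with $\alpha(K)=\chi(K)$. Then $d\varphi=\varphi\alpha$. This is a linear ODE along curves, so $\varphi$ has no zeros on $U$. From $0=d(\varphi\alpha)=\varphi\,\alpha\wedge\alpha+\varphi\,d\alpha$ we get $d\alpha=0$ on $U$.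

**Step 4 ($\alpha$ is left-invariant too).** As $\chi$ kills brackets, $\alpha_e$ vanishes on $[\mathfrak n,\mathfrak n]$. As $G$ is connected it is generated by exponentials, and $\mathrm{Ad}(\exp x)=e^{\mathrm{ad}x}$, so $\mathrm{Ad}(a)\equiv\mathrm{id}$ modulo $[\mathfrak n,\mathfrak n]$ for all $a$. For a left-invariant field $X$ we have $X_a=dR_a(\mathrm{Ad}(a)X_e)$, so $\alpha_a(X_a)=\alpha_e(\mathrm{Ad}(a)X_e)=\alpha_e(X_e)$.

**Step 5 (the invariant contradiction).** Since $\nabla d\varphi=\varphi(\nabla\alpha+\alpha\otimes\alpha)$, (7) becomes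
$$\mathrm{Ric}+(n-2)(\nabla\alpha+\alpha\otimes\alpha)=\lambda g,\qquad\lambda\text{ a complex function}.$$
On $(Z,Z)$: $\alpha(Z)=0$ because $Z\in[\mathfrak n,\mathfrak n]$, and $\nabla_ZZ=0$, so $\lambda=\mathrm{Ric}(Z,Z)>0$. On $\mathfrak h$: $(\nabla\alpha)(V,V)=-\alpha(\nabla_VV)=0$, and $\nabla\alpha$ is symmetric because $\alpha$ is closed, so $\nabla\alpha=0$ on $\mathfrak h_{\mathbb C}\times\mathfrak h_{\mathbb C}$. As $\dim\mathfrak h\ge2$, there is $0\ne V=V_1+iV_2\in\mathfrak h_{\mathbb C}$ with $\alpha(V)=0$. Evaluating on $(V,\bar V)$ gives $\lambda(|V_1|^2+|V_2|^2)=\mathrm{Ric}(V_1,V_1)+\mathrm{Ric}(V_2,V_2)\le0$, a contradiction. $\square$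

**Corollary.** If $n\ge4$, then $W\ne0$. Otherwise $g$ would be locally conformal to a flat metric (Weyl's theorem), contradicting Proposition 3.

## 5. What is lost when the equation is averaged

For non-closed $\theta$ there is no substitution that makes (4) linear, so Lie's theorem has nothing to act on. The sensible next try is to make $\theta$ invariant by averaging over the group. Suppose for the moment that $\theta$ and its first derivatives are bounded, and that we have a mean $\mathsf M$: a positive linear functional on bounded measurable functions with $\mathsf M(1)=1$ that kills $\operatorname{div}Y$ for bounded $C^1$ fields $Y$ with bounded divergence (Section 11 constructs one). For $V\in\mathfrak h$ or $V=Z$, Lemma 1(b) gives $(\nabla\theta)(V,V)=V(\theta(V))=\operatorname{div}(\theta(V)V)$, so the mean of (4) is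
$$\mathrm{Ric}(V,V)+(n-2)\,\mathsf M(\theta(V)^2)=\mathsf M(\lambda)|V|^2 .$$
This is Proposition 2 with $\theta\otimes\theta$ replaced by $q=\mathsf M(\theta\otimes\theta)$, and here the argument stops. Proposition 2 needed $V\in\mathfrak h$ with $\theta(V)=0$, which exists because $\theta\otimes\theta$ has rank one; $q$ may be positive definite. The averaged equation by itself has no contradiction in it. For any constant $\bar\lambda$ above the largest eigenvalue of $\mathrm{Ric}$, the form $q=(\bar\lambda g-\mathrm{Ric})/(n-2)$ is positive definite and satisfies it, with mean of $\theta$ equal to $0$.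

What gets past this point is to use the mean differently. We do not average $\theta$. Proposition 3 is *local*: it forbids a closed structure even on a small ball. So it is enough to find, somewhere on $G$, balls of a fixed radius on which $D$ is closer and closer to being the Levi-Civita connection of an Einstein metric, to translate these balls to one place, and to pass to a limit. Means of suitable scalar divergences will produce such balls (Section 11). The passage to the limit needs a bound on $\theta$ that depends only on $(G,g)$ (Section 10). The bound needs $n\ge4$, because it lives on isotropic complex 2-planes, and $\mathbb C^3$ has none. So we treat dimension three first, by a separate computation.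

## 6. The Heisenberg group: a Riccati equation

**Proposition 4 (= B.1).** If $n=3$, no nonempty open subset $\Omega$ of $(G,[g])$ carries a Weyl–Einstein structure.

*Proof.* By Lemma 1(a), $\dim[\mathfrak n,\mathfrak n]=1$ and $[\mathfrak n,\mathfrak n]$ is central, so $\mathfrak n$ is the Heisenberg algebra. If $X,Y$ are orthonormal in $\mathfrak h$ and $[X,Y]=cZ$ with $Z$ a unit vector, replacing $g$ by $c^2g$ and choosing the sign of $Z$ we may assume $[X,Y]=Z$; the covariant derivatives and $\mathrm{Ric}$ are those of Section 3.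

**Step 1 (the system in complex form).** Put $w=\theta(X)+i\theta(Y)$, $z=\theta(Z)$, $L=X+iY$, $\bar L=X-iY$. Then $[\bar L,L]=2iZ$ and $[Z,L]=[Z,\bar L]=0$. We claim that (4) with $n=3$ is equivalent to
$$Lw=w^2,\qquad Lz=2wz+iw-Zw,\qquad\mathrm{Re}(\bar Lw)=|w|^2-2-2z^2+2Zz. \tag{8}$$
Write $a=\theta(X)$, $b=\theta(Y)$. The entries of $2\,\mathrm{Sym}\nabla\theta$ are $2Xa$, $2Yb$, $2Zz$ on the diagonal, $Xb+Ya$ at $XY$, $Xz+Za+b$ at $XZ$, and $Yz+Zb-a$ at $YZ$. A symmetric form $S$ is a multiple of $g$ iff $S_{XX}=S_{YY}$, the off-diagonal entries vanish, and $S_{XX}+S_{YY}=2S_{ZZ}$. The first and the $XY$ condition are $Xa-Yb=a^2-b^2$, $Xb+Ya=2ab$, i.e. $Lw=w^2$. The $XZ$ and $YZ$ conditions are $Xz+Za+b=2az$, $Yz+Zb-a=2bz$; the first plus $i$ times the second is $Lz+Zw-iw=2wz$. The last condition is $-2-(Xa+Yb-2Zz)+a^2+b^2-2z^2=0$, and $\mathrm{Re}(\bar Lw)=Xa+Yb$.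

**Step 2 (consequences).** Put $p=\bar Lw$ and $\omega=\bar w$. Since $z$ is real, $L\omega=\bar p$ and $\bar Lz=2\omega z-i\omega-Z\omega$. First, $Lp=\bar LLw-2iZw$, so
$$Lp=2wp-2iZw. \tag{9}$$
Second, $L\omega=2\mathrm{Re}\,p-p$, so
$$L\omega=2w\omega-4-4z^2+4Zz-p. \tag{10}$$
Third, $\bar LLz-L\bar Lz=2iZz$, and inserting the formulas for $Lz$ and $\bar Lz$ gives
$$2pz+2w(2\omega z-Z\omega-i\omega)-Zp+ip-2zL\omega-2\omega Lz+ZL\omega+iL\omega=2iZz. \tag{11}$$

**Step 3 (the case $w\equiv0$).** Then $Lz=0$ by (8), so $\bar Lz=0$ as $z$ is real, and $2iZz=[\bar L,L]z=0$. The third equation of (8) reads $0=-2-2z^2$, a contradiction.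

**Step 4 (the case $w\not\equiv0$: a coordinate along $L$).** The equation $Lw=w^2$ is of Riccati type. On the nonempty open set $\{w\ne0\}$ put $\xi=-1/w$; then $L\xi=Lw/w^2=1$. The plan is to expand everything in powers of $\xi$ with coefficients killed by $L$, and to read off the top coefficient of (11). Let $\mathcal K=\ker L$ on smooth complex functions there, a ring stable under $Z$. Let $\mathcal O_j$ be the set of finite sums $\sum_{i\le j}a_i\xi^i$ with $a_i\in\mathcal K$, $i\in\mathbb Z$. Put $\gamma=Z\xi$; since $LZ\xi=ZL\xi=0$, $\gamma\in\mathcal K$. Then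
$$\mathcal O_i\mathcal O_j\subset\mathcal O_{i+j},\qquad L\mathcal O_j\subset\mathcal O_{j-1},\qquad Z\mathcal O_j\subset\mathcal O_j,\qquad L\mathcal O_0\subset\mathcal O_{-2},$$
the last because $L$ kills the coefficient of $\xi^0$. Also $w=-\xi^{-1}$ and $Zw=\gamma\xi^{-2}$.

**Step 5 (expansions of $z$, $p$, $\omega$).** Multiplication by $\xi^2$ removes the terms with $2w=-2\xi^{-1}$. From (8), $L(\xi^2z)=\xi^2(iw-Zw)=-i\xi-\gamma$, so
$$z=-\tfrac i2-\gamma\xi^{-1}+\varepsilon\xi^{-2},\qquad\varepsilon\in\mathcal K.$$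
From (9), $L(\xi^2p)=-2i\xi^2Zw=-2i\gamma$, so $p=-2i\gamma\xi^{-1}+\pi\xi^{-2}$ with $\pi\in\mathcal K$. With $\gamma'=Z\gamma$, $\varepsilon'=Z\varepsilon$,
$$Zz=-\gamma'\xi^{-1}+(\gamma^2+\varepsilon')\xi^{-2}-2\varepsilon\gamma\xi^{-3},$$
$$z^2=-\tfrac14+i\gamma\xi^{-1}+(\gamma^2-i\varepsilon)\xi^{-2}-2\gamma\varepsilon\xi^{-3}+\varepsilon^2\xi^{-4}.$$
So by (10)
$$L(\xi^2\omega)=\xi^2(-4-4z^2+4Zz-p)=-3\xi^2-(4\gamma'+2i\gamma)\xi+(4\varepsilon'+4i\varepsilon-\pi)-4\varepsilon^2\xi^{-2}.$$
The two terms in $\xi^{-1}$, which would have obstructed integration, are $8\gamma\varepsilon$ and $-8\gamma\varepsilon$ and cancel. Hence, with $\rho\in\mathcal K$,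
$$\xi^2\omega=-\xi^3-(2\gamma'+i\gamma)\xi^2+(4\varepsilon'+4i\varepsilon-\pi)\xi+4\varepsilon^2\xi^{-1}+\rho.$$
Therefore $\omega\in-\xi+\mathcal O_0$, $L\omega\in-1+\mathcal O_{-2}$, $Z\omega\in\mathcal O_0$, $ZL\omega\in\mathcal O_{-1}$.

**Step 6 (the top coefficient of (11)).** We read (11) modulo $\mathcal O_{-1}$. Since $p\in\mathcal O_{-1}$, $z\in\mathcal O_0$, $w\in\mathcal O_{-1}$, $Zz\in\mathcal O_{-1}$, $Lz\in\mathcal O_{-2}$ and $\omega\in\mathcal O_1$, the terms $2pz$, $-2wZ\omega$, $-Zp$, $ip$, $-2\omega Lz$, $ZL\omega$, $2iZz$ lie in $\mathcal O_{-1}$. Since $w\omega\equiv1$, the others are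
$$4w\omega z\equiv-2i,\qquad-2iw\omega\equiv-2i,\qquad-2zL\omega\equiv-i,\qquad iL\omega\equiv-i.$$
So $-6i\in\mathcal O_{-1}$, i.e. $-6i\,\xi^N=\sum_{0\le j<N}a_j\xi^j$ for some $N\ge1$ and $a_j\in\mathcal K$. Applying $L^N$ gives $-6i\,N!=0$, a contradiction. $\square$

## 7. The Cotton identity and the equations for $d\theta$

From here on the goal is $n\ge4$. We collect the consequences of (3) that involve derivatives of $F$ and $\Lambda$. For any Weyl structure let $C^D(X,Y;T)=(D_XB)(Y,T)-(D_YB)(X,T)$.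

**Lemma 5.** For every Weyl structure,
$$C^D(X,Y;T)=C(X,Y;T)+\theta(W_{X,Y}T). \tag{12}$$

*Proof.* Since $A_XY=A_YX$,
$$C^D=(\nabla_XB)(Y,T)-(\nabla_YB)(X,T)-B(Y,A_XT)+B(X,A_YT).$$
By the definition of $B$ and the Ricci identity $-(\nabla^2_{X,Y}\theta-\nabla^2_{Y,X}\theta)(T)=\theta(R_{X,Y}T)$, the first two terms equal
$$C(X,Y;T)+\theta(R_{X,Y}T)+F(X,Y)\theta(T)+\theta(Y)(\nabla_X\theta)(T)-\theta(X)(\nabla_Y\theta)(T)-(\nabla_X\theta)(\theta)g(Y,T)+(\nabla_Y\theta)(\theta)g(X,T),$$
with $\theta(R_{X,Y}T)=\theta(W_{X,Y}T)+P(Y,T)\theta(X)-P(X,T)\theta(Y)+g(Y,T)P(X,\theta)-g(X,T)P(Y,\theta)$. By (1) the last two terms equal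
$$-\theta(X)B(Y,T)+\theta(Y)B(X,T)+\theta(T)\big(B(X,Y)-B(Y,X)\big)+g(X,T)B(Y,\theta)-g(Y,T)B(X,\theta).$$
Here $B(X,Y)-B(Y,X)=-F(X,Y)$ cancels $F(X,Y)\theta(T)$. In the other terms insert $B=P-\nabla\theta+\theta\otimes\theta-\frac12|\theta|^2g$. The $P$-terms are $-\theta(X)P(Y,T)+\theta(Y)P(X,T)+g(X,T)P(Y,\theta)-g(Y,T)P(X,\theta)$ and cancel those of $\theta(R_{X,Y}T)$. The $\nabla\theta$-terms are $\theta(X)(\nabla_Y\theta)(T)-\theta(Y)(\nabla_X\theta)(T)-g(X,T)(\nabla_Y\theta)(\theta)+g(Y,T)(\nabla_X\theta)(\theta)$ and cancel those in the first display. The terms cubic in $\theta$ are $\frac12|\theta|^2(\theta(X)g(Y,T)-\theta(Y)g(X,T))$ from the first two summands and $\frac12|\theta|^2(\theta(Y)g(X,T)-\theta(X)g(Y,T))$ from the last two; they cancel. $\square$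

Now let $D$ be Weyl–Einstein and put $\sigma=d\Lambda-2\Lambda\theta$. Then $D(\Lambda g)=\sigma\otimes g$, so $\sigma$ measures how far $\Lambda g$ is from being $D$-parallel. If $\sigma=0$ and $\Lambda\neq0$, then $D$ is the Levi-Civita connection of $|\Lambda|g$; so $\sigma$ is the quantity to make small. Put $\mu_i=\nabla^jF_{ij}$, i.e. $\mu(X)=\sum_i(\nabla_{e_i}F)(X,e_i)$, and $|F|^2=\frac12F_{ij}F^{ij}$.

**Lemma 6.** For a Weyl–Einstein structure,
$$(D_TF)(X,Y)=2C^D(X,Y;T)-2\sigma(X)g(Y,T)+2\sigma(Y)g(X,T), \tag{13}$$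
$$\mu(X)+(n-4)F(X,\theta)=-2(n-1)\sigma(X), \tag{14}$$
$$\operatorname{div}\sigma=-(n-4)\langle\theta,\sigma\rangle-c_n|F|^2,\qquad c_n=\tfrac{n-4}{2(n-1)}. \tag{15}$$

*Proof.* Insert $B=\Lambda g-\frac12F$ in the definition of $C^D$. As $dF=0$ and $D$ is torsion-free, $(D_XF)(Y,T)-(D_YF)(X,T)=-(D_TF)(X,Y)$. So $C^D(X,Y;T)=\sigma(X)g(Y,T)-\sigma(Y)g(X,T)+\frac12(D_TF)(X,Y)$, which is (13).

For (14), take the trace of (13) over $(Y,T)$. By (12), $\sum_iC^D(X,e_i;e_i)=0$, so the right side becomes $-2(n-1)\sigma(X)$. On the left, $A_{e_i}X=\theta(e_i)X+\theta(X)e_i-g(X,e_i)\theta^\sharp$ gives $\sum_iF(A_{e_i}X,e_i)=F(X,\theta)-F(\theta,X)=2F(X,\theta)$, and $\sum_iA_{e_i}e_i=(2-n)\theta^\sharp$. So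
$$\sum_i(D_{e_i}F)(X,e_i)=\mu(X)-2F(X,\theta)-(2-n)F(X,\theta)=\mu(X)+(n-4)F(X,\theta).$$

For (15), take the divergence of (14). We have $\operatorname{div}\mu=\nabla^i\nabla^jF_{ij}=0$, since the commutator of derivatives contracts the symmetric Ricci tensor with $F$. Next, $\nabla^i(F_{ij}\theta^j)=-\mu(\theta)+F_{ij}\nabla^i\theta^j=-\mu(\theta)+|F|^2$. Evaluating (14) on $\theta$ gives $\mu(\theta)=-2(n-1)\langle\sigma,\theta\rangle$. Hence $(n-4)\big(2(n-1)\langle\sigma,\theta\rangle+|F|^2\big)=-2(n-1)\operatorname{div}\sigma$. $\square$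

## 8. Interior estimates for $\theta$

The purpose of this section is to turn a bound on $|\theta|$ into bounds on all its derivatives.

**Lemma 7.** Let $\mathrm{scal}$ be constant. Then a bound on $|\theta|$ on a ball in a chart bounds all derivatives of the Weyl–Einstein form $\theta$ on a smaller ball, uniformly for metrics (of constant scalar curvature) bounded in $C^\infty$ and uniformly positive definite in the chart.

*Proof.* The trace-free part of (4) is $\mathrm{Ric}_0=(n-2)(\mathrm{Sym}\nabla\theta-\theta\otimes\theta)_0$. As $\mathrm{scal}$ is constant, $\operatorname{div}\mathrm{Ric}_0=0$. With $\Delta=\operatorname{tr}\nabla^2$ and $\nabla^i\nabla_j\theta_i=\nabla_j\operatorname{div}\theta+\mathrm{Ric}_{jk}\theta^k$ we have $\operatorname{div}\mathrm{Sym}\nabla\theta=\frac12(\Delta\theta+d\operatorname{div}\theta+\mathrm{Ric}\,\theta)$. Hence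
$$\tfrac12\Delta\theta+(\tfrac12-\tfrac1n)\,d\operatorname{div}\theta+\tfrac12\mathrm{Ric}\,\theta=\operatorname{div}(\theta\otimes\theta)-\tfrac1n d|\theta|^2. \tag{16}$$
The left side is strongly elliptic, because $\frac12|\xi|^2|\eta|^2+(\frac12-\frac1n)\langle\xi,\eta\rangle^2\ge\frac12|\xi|^2|\eta|^2$. In a chart, (16) has the form $L\theta=\partial_if^i+h$, where $f^i,h$ are quadratic in $\theta$ without derivatives of $\theta$, with coefficients smooth in the metric and its derivatives. The standard interior estimate for strongly elliptic second-order systems with smooth coefficients (Agmon–Douglis–Nirenberg; Morrey) says that for concentric balls $B'\Subset B$, $1<p<\infty$, $m\ge0$,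
$$\|\theta\|_{W^{m+1,p}(B')}\le c\,\big(\|f\|_{W^{m,p}(B)}+\|h\|_{W^{m,p}(B)}+\|\theta\|_{L^p(B)}\big),$$
with $c$ depending only on $m,p,B,B'$, the ellipticity constant and bounds for finitely many derivatives of the coefficients. Fix $p>n$. A bound $|\theta|\le K$ bounds $f,h$ in $L^p$, hence $\theta$ in $W^{1,p}$ on a smaller ball. For $m\ge1$, $W^{m,p}$ is an algebra, so a $W^{m,p}$-bound on $\theta$ gives a $W^{m+1,p}$-bound on a smaller ball. Iterate and use Sobolev embedding. $\square$

## 9. Isotropic planes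

Equation (13) says that $DF$ is $C^D$ up to terms containing $g$. On a complex plane where $g$ vanishes these terms disappear, and the Ricci identity for $D$ then gives an *algebraic* identity for $F$. This is the source of the bound on $\theta$.

**Definition 3.** For $n\ge4$, a *standard pair* is $(N_1,N_2)=(e_a\pm ie_b,\ e_c\pm'ie_d)$ with $e_a,e_b,e_c,e_d$ distinct members of some orthonormal basis. Extend $g$ and all tensors $\mathbb C$-bilinearly; then the span of $N_1,N_2$ is isotropic, i.e. $g$ vanishes on it.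

For example, in $\mathbb C^4$ the pair $(e_1+ie_2,e_3+ie_4)$ is standard: $g(N_1,N_1)=1-1=0$, $g(N_2,N_2)=0$, $g(N_1,N_2)=0$.

**Lemma 8.** (i) $\sum_{\pm,\pm'}F(e_a\pm ie_b,e_c\pm'ie_d)=4F(e_a,e_c)$; so $|F|$ is controlled by the values of $F$ on finitely many standard pairs. (ii) If an algebraic Weyl tensor satisfies $W(N_1,N_2,N_1,N_2)=0$ for all standard pairs, then $W=0$.

*Proof.* (i) is immediate. For (ii), let $K_{ab}=W(e_a,e_b,e_a,e_b)$. For $N_1=e_a+ie_b$, $N_2=e_c+ie_d$ we have $N_1\wedge N_2=(e_a\wedge e_c-e_b\wedge e_d)+i(e_a\wedge e_d+e_b\wedge e_c)$, so the real part of $W(N_1,N_2,N_1,N_2)$ is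
$$K_{ac}+K_{bd}-K_{ad}-K_{bc}-2W(e_a,e_c,e_b,e_d)-2W(e_a,e_d,e_b,e_c).$$
Replacing $e_b$ by $-e_b$ changes the sign of the last two terms, which contain $e_b$ exactly once. Adding the two real parts gives $K_{ac}-K_{ad}=K_{bc}-K_{bd}$ for distinct $a,b,c,d$; it is trivial for $b=a$. Sum over $b\ne c,d$ and use $\sum_bK_{bc}=0$ (trace-freeness) and $K_{cc}=0$: $(n-2)(K_{ac}-K_{ad})=-K_{dc}+K_{cd}=0$. So $K_{ac}$ is independent of $c\ne a$, hence $0$ by the trace condition. All sectional values vanish in all orthonormal bases, so $W=0$. $\square$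

**Lemma 9.** Let $\theta$ be Weyl–Einstein, and let $N_1,N_2$ be complex local fields spanning an isotropic plane field $\Pi$. Put $f=F(N_1,N_2)$, $w_a=\theta(N_a)$, $W_{12}=W_{N_1,N_2}$. Then
$$-3f^2-F(W_{12}N_1,N_2)-F(N_1,W_{12}N_2)=2\big[(D_{N_1}C^D)(N_1,N_2;N_2)-(D_{N_2}C^D)(N_1,N_2;N_1)\big], \tag{17}$$
$$N_a(f)-F(\nabla_{N_a}N_1,N_2)-F(N_1,\nabla_{N_a}N_2)-3w_af=2C^D(N_1,N_2;N_a). \tag{18}$$

*Proof.* Since $g|_\Pi=0$ and $B|_\Pi=-\frac12F|_\Pi$, (2) gives $R^D_{N_1,N_2}N_1=W_{12}N_1+fN_1+B(N_2,N_1)N_1=W_{12}N_1+\frac32fN_1$, and in the same way $R^D_{N_1,N_2}N_2=W_{12}N_2+\frac32fN_2$. When (13) is differentiated with $D$ and evaluated on $\Pi$, the $g$-terms vanish, because $Dg=-2\theta\otimes g$. So $(D^2_{S,T}F)(N_1,N_2)=2(D_SC^D)(N_1,N_2;T)$ for $S,T\in\Pi$. The Ricci identity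
$$(D^2_{N_1,N_2}F-D^2_{N_2,N_1}F)(N_1,N_2)=-F(R^D_{N_1,N_2}N_1,N_2)-F(N_1,R^D_{N_1,N_2}N_2)$$
yields (17). On $\Pi$, $A_{N_a}N_b=w_aN_b+w_bN_a$. So for $a=1$ we get $F(2w_1N_1,N_2)+F(N_1,w_1N_2+w_2N_1)=3w_1f$, and likewise $3w_2f$ for $a=2$. Thus $F(A_{N_a}N_1,N_2)+F(N_1,A_{N_a}N_2)=3w_af$, and (13) evaluated on $(N_1,N_2;N_a)$ is (18). $\square$

In flat space $W=0$, $C^D=0$, and (17) says $f=0$ on all isotropic planes, so $F=0$. This is the principle behind the next section.

## 10. A priori bound for $\theta$ by blow-up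

**Proposition 10.** Let $(M,g)$ be connected homogeneous, $n\ge4$, $W\ne0$. Then there are constants $K_m(M,g)$ with $|\nabla^m\theta|\le K_m$ for every Weyl–Einstein structure $\theta$ on $(M,[g])$.

A first attempt would be: if $\theta$ is large, rescale until it has size one, pass to a limit on flat $\mathbb R^n$, and show that the limit vanishes. This fails. On $\mathbb R^n$ the form $\theta=-d\log(1+|x|^2)$ is Weyl–Einstein ($\varphi=1+|x|^2$ solves (7) with $P=0$), is bounded by $1$, and has $|\theta|=1$ on $|x|=1$. So the limit alone gives no contradiction. One must keep the next order: under rescaling by $T$ the Weyl tensor decays like $T^{-2}$, and by (17) this forces $F^2$ to be of exact order $T^{-2}$ with a computable coefficient. The differential equation (18) for $F$ then turns out to be incompatible with that coefficient unless $W=0$.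

*Proof.* A homogeneous manifold has constant scalar curvature and is complete. By Lemma 7, applied in a fixed chart moved around by isometries, it suffices to bound $|\theta|$. Suppose there is no bound: for every $k\ge1$ there is a Weyl–Einstein structure $\theta^{(k)}$ with $|\theta^{(k)}(y_0)|\ge k$ for some $y_0$.

**Step 1 (point picking: find a point where $\theta$ is large and almost maximal nearby).** We claim there is $x_k$ with $T_k:=|\theta^{(k)}(x_k)|\ge k$ and $|\theta^{(k)}|\le2T_k$ on $B(x_k,k/T_k)$. If $y_j$ fails to have this property, choose $y_{j+1}\in B(y_j,k/|\theta^{(k)}(y_j)|)$ with $|\theta^{(k)}(y_{j+1})|>2|\theta^{(k)}(y_j)|$. Then $|\theta^{(k)}(y_j)|\ge2^jk$, so $d(y_j,y_{j+1})<2^{-j}$ and all $y_j$ stay within distance $2$ of $y_0$. By completeness $|\theta^{(k)}|$ is bounded there, so the process stops.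

**Step 2 (rescaling: make $\theta$ of size one on larger and larger balls).** Fix $o\in M$, a smooth orthonormal frame $(e_i)$ on $B(o,r)$, with $r$ smaller than the injectivity radius at $o$, and isometries $\tau_k$ with $\tau_k(o)=x_k$. Identify $T_oM=\mathbb R^n$ via $e_i(o)$. For $|x|<rT_k$ let
$$\Psi_k(x)=\tau_k(\exp_o(x/T_k)),\qquad g_k=\Psi_k^*(T_k^2g),\qquad\theta_k=\Psi_k^*\theta^{(k)},$$
and let $e_i^k$ be the $g_k$-orthonormal frame obtained by pulling back $T_k^{-1}(\tau_k)_*e_i$. In normal coordinates of $(M,g)$ at $o$, $(g_k)_{ij}(x)=g_{ij}(x/T_k)$, and the components of $e_i^k$ at $x$ are those of $e_i$ at $x/T_k$. So on compact sets of $\mathbb R^n$, $g_k$ tends to the flat metric and $e_i^k\to\partial_i$ in $C^\infty$. A constant rescaling of the metric does not change the 1-form of a Weyl structure, so $\theta_k$ is Weyl–Einstein for $[g_k]$. Its norm is divided by $T_k$: $|\theta_k(0)|=1$, and $|\theta_k|\le2$ on $\{|x|<\min(k,rT_k)\}$, whose radius tends to $\infty$. By Lemma 7 all derivatives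 of $\theta_k$ are locally bounded, and after passing to a subsequence $\theta_k\to\theta$ in $C^\infty_{loc}(\mathbb R^n)$. By (5) the functions $\Lambda_k$ converge in $C^\infty_{loc}$ too. Passing to the limit in (3), $\theta$ is Weyl–Einstein for the flat conformal class, with $|\theta(0)|=1$.

**Step 3 (orders of magnitude).** Write $T=T_k$, and let $O(\cdot)$ be uniform on a fixed compact set. For $g_k$, in the frames $e_i^k$:
$$P=O(T^{-2}),\quad C=O(T^{-3}),\quad\nabla C=O(T^{-4}),\quad W_{abcd}=T^{-2}(W^\circ_{abcd}+O(T^{-1})),\quad\nabla W=O(T^{-3}),$$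
where $W^\circ\ne0$ are the components of $W_g$ at $o$, and the connection coefficients are $O(T^{-1})$. Let $N_a=\sum_i\nu_a^ie_i^k$ with constants $\nu_1,\nu_2\in\mathbb C^n$ forming a standard pair for $\mathbb R^n$. Let $f_k=F_k(N_1,N_2)$ with $F_k=d\theta_k$, and $w_a=\theta_k(N_a)$.

**Step 4 (expand (17)).** Let $E(X,Y;S)=\theta_k(W_{X,Y}S)$. By (12), $C^D=C+E$, and $DC=\nabla C+A*C=O(T^{-3})$, where $A*C$ denotes terms linear in $A$ and in $C$. Put $E_a=E(N_1,N_2;N_a)$ and $W_{1212}=W(N_1,N_2,N_1,N_2)$. We have $(\nabla_SE)(X,Y;V)=(\nabla_S\theta_k)(W_{X,Y}V)+O(T^{-3})$, and by (3)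
$$(\nabla_S\theta_k)(U)=\theta_k(S)\theta_k(U)-(\tfrac12|\theta_k|^2+\Lambda_k)g_k(S,U)+O(|F_k||U|)+O(T^{-2}|U|).$$
Here $U=W_{N_1,N_2}V=O(T^{-2})$. Since $g_k(N_1,W_{12}N_2)=-W_{1212}$ and $g_k(N_2,W_{12}N_1)=W_{1212}$, we get modulo $O(T^{-3})+O(T^{-2}|F_k|)$
$$(\nabla_{N_1}E)(N_1,N_2;N_2)-(\nabla_{N_2}E)(N_1,N_2;N_1)\equiv w_1E_2-w_2E_1+(|\theta_k|^2+2\Lambda_k)W_{1212}.$$
Now the $A$-terms in $D=\nabla+A$. Using $A_{N_a}N_b=w_aN_b+w_bN_a$, the three slots of $(D_{N_1}E)(N_1,N_2;N_2)$ contribute $-2w_1E_2$, $-w_1E_2$ and $-w_1E_2-w_2E_1$, in total $-4w_1E_2-w_2E_1$. The slots of $(D_{N_2}E)(N_1,N_2;N_1)$ contribute $-w_2E_1$, $-2w_2E_1$ and $-w_2E_1-w_1E_2$, in total $-4w_2E_1-w_1E_2$. The difference is $-3w_1E_2+3w_2E_1$. Since $E_a=W(N_1,N_2,N_a,\theta_k^\sharp)$ and the $W$-terms on the left of (17) are $O(T^{-2}|F_k|)$, (17) becomes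
$$-3f_k^2=2T^{-2}\big[(|\theta_k|^2+2\Lambda_k)W^\circ_{1212}-2W^\circ(N_1,N_2,w_1N_2-w_2N_1,\theta_k^\sharp)\big]+O(T^{-3})+O(T^{-2}|F_k|). \tag{19}$$
Here $W^\circ_{1212}=W^\circ(\nu_1,\nu_2,\nu_1,\nu_2)$, and vectors enter $W^\circ$ through their components in the frame. As $\theta_k,\Lambda_k,F_k$ are locally bounded, (19) gives $f_k=O(T^{-1})$ for each standard pair, and Lemma 8(i) gives $|F_k|=O(T^{-1})$. In particular $d\theta=0$ in the limit, and the error in (19) is $O(T^{-3})$.

**Step 5 (identify the limit).** Write $\theta=-d\log\varphi$ with $\varphi>0$ on $\mathbb R^n$. As in (7) with $P=0$, the Weyl–Einstein equation says $\partial_i\partial_j\varphi=\kappa\delta_{ij}$. Differentiating, $\partial_k\kappa\,\delta_{ij}=\partial_i\kappa\,\delta_{kj}$; taking $i=j\ne k$ shows that $\kappa$ is constant. So $\varphi=\frac\kappa2|x|^2+b\cdot x+c$. Positivity on all of $\mathbb R^n$ gives $\kappa\ge0$, and $\kappa=0$ would force $b=0$ and $\theta=0$, contradicting $|\theta(0)|=1$. So $\kappa>0$, and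 after multiplying $\varphi$ by a constant
$$\varphi=|y|^2+\epsilon^2,\qquad y=x-x_0,\quad\epsilon>0.$$
Then $\theta=-2\langle y,dy\rangle/\varphi$, $|\theta|^2=4|y|^2/\varphi^2$ and $\operatorname{div}\theta=-2n/\varphi+4|y|^2/\varphi^2$. By (5) with $J=0$, $n\Lambda=2n/\varphi-2n|y|^2/\varphi^2$, so $\Lambda=2\epsilon^2/\varphi^2$ and $|\theta|^2+2\Lambda=4/\varphi$.

**Step 6 (the limit of $(T_kf_k)^2$).** Write $N_a$ also for the limit field $\nu_a$ (a constant complex vector field), and $y_a=\langle y,N_a\rangle$. In the limit $w_a=-2y_a/\varphi$ and $\theta^\sharp=-2y/\varphi$. So (19) gives, locally uniformly,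
$$(T_kf_k)^2\to-\tfrac23\varphi^{-2}q,\qquad q(y)=4\varphi\,W^\circ_{1212}-8W^\circ(N_1,N_2,y_1N_2-y_2N_1,y),$$
and $q$ is a polynomial of degree at most $2$.

**Step 7 (the limit of (18)).** In (18), $F_k=O(T^{-1})$, $\nabla_{N_a}N_b=O(T^{-1})$ and $C^D=O(T^{-2})$. So $N_a(f_k)=3w_af_k+O(T^{-2})$, and $N_a\big((T_kf_k)^2\big)=6w_a(T_kf_k)^2+O(T^{-1})$. The fields $N_a$ converge in $C^\infty_{loc}$ and the functions $(T_kf_k)^2$ converge locally uniformly to a smooth function, so we may pass to the limit in the sense of distributions. Since $N_a\varphi=2y_a$, we have $w_a\to-N_a\varphi/\varphi$, and hence $N_a(\varphi^6\cdot\varphi^{-2}q)=0$, i.e.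
$$\varphi\,N_aq+4q\,N_a\varphi=0. \tag{20}$$

**Step 8 (contradiction by divisibility).** The polynomial $\varphi$ is irreducible over $\mathbb C$: a factorization would make its homogenization $y\cdot y+\epsilon^2t^2$ a product of two linear forms, of rank at most $2$, while the rank is $n+1\ge3$. It does not divide the nonzero linear polynomial $N_a\varphi=2y_a$. So by (20) $\varphi\mid q$, i.e. $q=c\varphi$ with $c$ constant, and then (20) reads $5c\,\varphi\,N_a\varphi=0$, so $c=0$. Thus $q\equiv0$ and $0=q(0)=4\epsilon^2W^\circ_{1212}$. The subsequence, $\theta$ and $\epsilon$ do not depend on the pair, so $W^\circ_{1212}=0$ for all standard pairs. By Lemma 8(ii) $W^\circ=0$, a contradiction. $\square$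

For $n\ge4$, "not locally conformally flat" means $W\ne0$ somewhere, hence everywhere by homogeneity. So Proposition 10 is B.3.

## 11. Mean values and a closed limit

**Proposition 11.** Let $(M,g)$ be connected homogeneous, $n\ge4$, $W\ne0$, $\mathrm{scal}<0$, with (A), and let $\theta$ be a Weyl–Einstein structure on $(M,[g])$. Then on some nonempty open set $[g]$ contains an Einstein metric of negative scalar curvature.

*Proof.* By Proposition 10 and (5), $\theta,F,\Lambda,\sigma$ and all their derivatives are bounded.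

**Step 1 (a mean that kills divergences).** Let $\chi_j(x)=\max(0,1-d(x,\Omega_j))$, a compactly supported 1-Lipschitz function. Fix a non-principal ultrafilter on $\mathbb N$; it assigns to every bounded real sequence a limit, in a linear and positive way, which is the usual limit when that exists. For bounded measurable $h$ let $\mathsf M(h)$ be the limit of $\int\chi_jh/\int\chi_j$. Then $\mathsf M$ is linear, positive, and $\mathsf M(1)=1$; hence it satisfies the Cauchy–Schwarz inequality. Moreover $\mathsf M(\operatorname{div}Y)=0$ for every $C^1$ field $Y$ with $Y$ and $\operatorname{div}Y$ bounded. Indeed $\int\chi_j\operatorname{div}Y=-\int\langle\nabla\chi_j,Y\rangle$, and $\nabla\chi_j$ vanishes a.e. on $\Omega_j$ and outside $N_1(\Omega_j)$. So this is at most $\sup|Y|\,\mathrm{vol}(N_2(\Omega_j)\setminus\Omega_j)$ in absolute value, while $\int\chi_j\ge\mathrm{vol}(\Omega_j)$; use (A).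

**Step 2 ($-\Lambda$ is positive on a set of positive mean).** Let $y=-\Lambda$. The mean of (5) is $n\mathsf M(y)=|J|+\frac{n-2}2\mathsf M(|\theta|^2)\ge|J|$, where we used $J<0$. With $\varepsilon_0=|J|/(2n)$ and $\mathcal A=\{y>\varepsilon_0\}$ we have $y\le\varepsilon_0+(\sup y)1_{\mathcal A}$. Since $\mathsf M(y)\ge2\varepsilon_0$, $\sup y>0$ and $\mathsf M(1_{\mathcal A})\ge\varepsilon_0/\sup y>0$.

**Step 3 (the claim: $\sigma$ has mean square zero where $y$ is positive).** We claim
$$\mathsf M(1_{\{y>\varepsilon\}}|\sigma|^2)=0\quad\text{for every }\varepsilon>0. \tag{21}$$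
The proof occupies Steps 4 and 5. Where $y>0$, the metric $yg$ is the natural gauge. Since $dy=-d\Lambda=-\sigma+2y\theta$, its 1-form is $\theta-\frac12d\log y=\sigma/(2y)$, and its divergence with respect to $yg$, times the volume form of $yg$, is $\frac12\operatorname{div}(y^{(n-4)/2}\sigma)$ times the volume form of $g$. This suggests the divergence to average. As $y$ may vanish, we need cut-offs. Let $\eta:\mathbb R\to[0,1]$ be smooth and nondecreasing, $\eta=0$ on $(-\infty,1]$, $\eta=1$ on $[2,\infty)$, and $\eta_\varepsilon(t)=\eta(t/\varepsilon)$, so $0\le\eta_\varepsilon'\le C\varepsilon^{-1}1_{[\varepsilon,2\varepsilon]}$. We write $\eta_\varepsilon,\eta_\varepsilon'$ for $\eta_\varepsilon(y),\eta_\varepsilon'(y)$. Constants $C,C',C''$ do not depend on $\varepsilon$.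

**Step 4 (the claim for $n\ge5$).** Let $s=\frac{n-4}2>0$. By (15), where $y>0$,
$$\operatorname{div}(y^s\sigma)=sy^{s-1}\langle-\sigma+2y\theta,\sigma\rangle+y^s\operatorname{div}\sigma=-sy^{s-1}|\sigma|^2-c_ny^s|F|^2,$$
because $2s=n-4$ makes the $\langle\theta,\sigma\rangle$-terms cancel. Apply $\mathsf M$ to $\operatorname{div}(\eta_\varepsilon y^s\sigma)$; for fixed $\varepsilon$ this field is smooth and bounded, with bounded divergence:
$$s\,\mathsf M(\eta_\varepsilon y^{s-1}|\sigma|^2)+c_n\mathsf M(\eta_\varepsilon y^s|F|^2)=\mathsf M(\eta_\varepsilon'y^s\langle dy,\sigma\rangle).$$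
Since $\langle dy,\sigma\rangle=-|\sigma|^2+2y\langle\theta,\sigma\rangle\le y^2|\theta|^2$ and $c_n\ge0$,
$$s\,\mathsf M(\eta_\varepsilon y^{s-1}|\sigma|^2)\le\mathsf M(\eta_\varepsilon'y^{s+2}|\theta|^2)\le C'\varepsilon^{s+1}\to0\qquad(\varepsilon\to0).$$
For fixed $\varepsilon_1>0$ we have $\eta_\varepsilon=1$ on $\{y>\varepsilon_1\}$ once $2\varepsilon\le\varepsilon_1$, and there $y^{s-1}$ is bounded below by a positive constant, as $\varepsilon_1<y\le\sup y$. So (21) holds for $\varepsilon_1$.

**Step 5 (the claim for $n=4$).** Now $s=0$ and the good term in Step 4 is gone; $F$ has to help. By (15) and (14), $\operatorname{div}\sigma=0$ and $\mu=-6\sigma$. Applying $\mathsf M$ to $\operatorname{div}(\eta_\varepsilon\sigma)=\eta_\varepsilon'(-|\sigma|^2+2y\langle\theta,\sigma\rangle)$ gives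
$$\mathsf M(\eta_\varepsilon'|\sigma|^2)=\mathsf M(2\eta_\varepsilon'y\langle\theta,\sigma\rangle)\le\tfrac12\mathsf M(\eta_\varepsilon'|\sigma|^2)+2\mathsf M(\eta_\varepsilon'y^2|\theta|^2),$$
so $\mathsf M(\eta_\varepsilon'|\sigma|^2)\le4\mathsf M(\eta_\varepsilon'y^2|\theta|^2)\le C'\varepsilon$. On $\{y>0\}$ put $\theta_0=\theta-\frac12d\log y=\sigma/(2y)$, so $d\theta_0=F$. Let $Y^j=F_i{}^j\,\eta_\varepsilon\theta_0^i$, extended by $0$. For fixed $\varepsilon$, $Y$ and $\operatorname{div}Y$ are bounded, since $y\ge\varepsilon$ on the support of $\eta_\varepsilon$. Using $F_{ij}\nabla^j\theta_0^i=\frac12F_{ij}F^{ji}=-|F|^2$,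
$$\operatorname{div}Y=\eta_\varepsilon\mu(\theta_0)-\eta_\varepsilon|F|^2+\eta_\varepsilon'F(\theta_0^\sharp,\nabla y)=-\eta_\varepsilon\Big(\frac{3|\sigma|^2}y+|F|^2\Big)+\eta_\varepsilon'F(\sigma^\sharp,\theta^\sharp),$$
since $\mu(\theta_0)=-6|\sigma|^2/(2y)$ and $F(\theta_0^\sharp,\nabla y)=\frac1{2y}F(\sigma^\sharp,-\sigma^\sharp+2y\theta^\sharp)$. Hence
$$\mathsf M\Big(\eta_\varepsilon\Big(\frac{3|\sigma|^2}y+|F|^2\Big)\Big)\le C\,\mathsf M(\eta_\varepsilon'|\sigma|)\le C\,\mathsf M(\eta_\varepsilon')^{1/2}\mathsf M(\eta_\varepsilon'|\sigma|^2)^{1/2}\le C''\,\mathsf M(1_{\{\varepsilon\le y\le2\varepsilon\}})^{1/2}.$$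
In the last inequality the factor $\varepsilon^{-1}$ in $\eta_\varepsilon'$ is balanced by the bound $C'\varepsilon$. For $\varepsilon=4^{-j}$ the sets $\{\varepsilon\le y\le2\varepsilon\}$ are disjoint. By finite additivity and $\mathsf M(1)=1$ the sum of their means is at most $1$, so the right side tends to $0$ as $j\to\infty$. As $3/y\ge3/\sup y$ on $\{y>0\}$, (21) follows as in Step 4.

**Step 6 (balls on which $\sigma$ is small).** As $dy$ is bounded, $y$ is Lipschitz; choose $r\in(0,1]$ with $y>\varepsilon_0/2$ on $B(p,r)$ for all $p\in\mathcal A$. Let $h=1_{\{y>\varepsilon_0/2\}}|\sigma|^2$ and $h_r(p)=\int_{B(p,r)}h$. The function $\chi_j\le1$ vanishes outside $N_1(\Omega_j)$ and equals $1$ on $\Omega_j$, and all balls of radius $r$ have the same volume $\mathrm{vol}(B_r)$. By Fubini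
$$\int\chi_jh_r\le\mathrm{vol}(B_r)\int_{N_2(\Omega_j)}h\le\mathrm{vol}(B_r)\Big[\int\chi_jh+\sup h\cdot\mathrm{vol}(N_2(\Omega_j)\setminus\Omega_j)\Big].$$
So $\mathsf M(h_r)\le\mathrm{vol}(B_r)\mathsf M(h)=0$ by (21). If $h_r\ge\delta>0$ on $\mathcal A$, then $\mathsf M(h_r)\ge\delta\mathsf M(1_{\mathcal A})>0$, a contradiction. So there are $p_k\in\mathcal A$ with $\int_{B(p_k,r)}|\sigma|^2=h_r(p_k)\to0$.

**Step 7 (the limit is Einstein).** Choose isometries $\tau_k$ with $\tau_k(o)=p_k$. The forms $\tau_k^*\theta$ are Weyl–Einstein structures with uniformly bounded derivatives, so a subsequence converges in $C^\infty_{loc}$ to a Weyl–Einstein structure $\theta_\infty$. By (5) the corresponding $\Lambda$ and $\sigma$ converge too. On $B(o,r)$ we get $\sigma_\infty=0$ and $y_\infty=-\Lambda_\infty\ge\varepsilon_0/2$. There $0=d\Lambda_\infty-2\Lambda_\infty\theta_\infty$ means $\theta_\infty=\frac12d\log y_\infty$. So $D_\infty$ is the Levi-Civita connection of $\hat g=y_\infty g$, $F_\infty=0$, $B_\infty=\Lambda_\infty g$,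 and by the trace formula of Section 2
$$\mathrm{Ric}_{\hat g}=\mathrm{Ric}^{D_\infty}=(n-2)\Lambda_\infty g+n\Lambda_\infty g=-2(n-1)\hat g.$$
Thus $\hat g$ is Einstein with negative scalar curvature. $\square$

The open set can be moved to any given point by isometries, so Proposition 11 gives B.4.

## 12. Polynomial volume growth and the proof of Theorem A

**Lemma 12.** A simply connected nilpotent Lie group $G$ with a left-invariant metric satisfies (A).

*Proof.* **Step 1 (polynomial growth).** Let $V(R)=\mathrm{vol}\,B(e,R)$. We show $V(R)\le C(1+R)^Q$ for some $C,Q$. Let $\mathfrak n=\mathfrak n_1\supset\mathfrak n_2\supset\cdots$ be the lower central series and choose subspaces $V_i$ with $\mathfrak n_i=V_i\oplus\mathfrak n_{i+1}$, so $\mathfrak n=\bigoplus V_i$; write $x=\sum x_i$. The map $\exp:\mathfrak n\to G$ is a diffeomorphism with left-trivialized differential $\frac{1-e^{-\mathrm{ad}x}}{\mathrm{ad}x}$, which is unipotent and so has determinant $1$. Hence the Riemannian volume corresponds to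 a Lebesgue measure on $\mathfrak n$. Let $t\mapsto\exp x(t)$ be a piecewise smooth unit-speed curve with $x(0)=0$ and left logarithmic derivative $u(t)\in\mathfrak n$, $|u|=1$. Then
$$x'=\frac{\mathrm{ad}x}{1-e^{-\mathrm{ad}x}}u=u+\sum_{k\ge1}b_k(\mathrm{ad}x)^ku\qquad\text{(finite sum)}.$$
Since $[\mathfrak n_i,\mathfrak n_j]\subset\mathfrak n_{i+j}$, the $V_i$-component of $[x_{j_1},[\dots,[x_{j_k},u_l]]]$ vanishes unless $j_1+\dots+j_k+l\le i$, and then $j_1+\dots+j_k\le i-1$. By induction on $i$, with $|x_j(t)|\le C_j'(1+t)^j$ for $j<i$, we get $|x_i'(t)|\le C_i(1+t)^{i-1}$ and $|x_i(t)|\le C_i'(1+t)^i$. So $B(e,R)$ corresponds to a subset of $\{|x_i|\le C_i'(1+R)^i\}$, which has polynomially bounded volume.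

**Step 2 (good radii).** There are $R_j\to\infty$ with $(V(R_j+2)-V(R_j))/V(R_j)\to0$. Otherwise $V(R+2)\ge(1+\delta)V(R)$ for some $\delta>0$ and all large $R$, and $V$ would grow exponentially. Let $\Omega_j=\{x:d(e,x)\le R_j\}$, which is compact. Since $N_2(\Omega_j)\setminus\Omega_j\subset B(e,R_j+2)\setminus B(e,R_j)$ and $\mathrm{vol}(\Omega_j)\ge V(R_j)$, (A) holds. $\square$

**Proof of Theorem A.** Let $\theta$ be a Weyl–Einstein structure on $(G,[g])$. Lift it to the universal cover, which is a simply connected non-abelian nilpotent group with a left-invariant metric; so assume $G$ simply connected. By Lemma 1, $n\ge3$.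

If $n=3$, Proposition 4 says that $\theta$ cannot exist.

If $n\ge4$, then $(G,g)$ is connected and homogeneous, $W\ne0$ by the Corollary to Proposition 3, $\mathrm{scal}<0$ by Lemma 1(d), and (A) holds by Lemma 12. Proposition 11 gives an Einstein metric in $[g]$ on a nonempty open set. This contradicts Proposition 3. $\blacksquare$
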